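\title{The maximum odd chromatic number of bipartite circle graphs is six}

\begin{abstract}
A proper coloring of a graph is odd if every non-isolated vertex sees some color an odd number of times in its neighborhood. We show that every bipartite circle graph has an odd coloring with at most six colors and that some bipartite circle graph on $16$ vertices needs six. In particular, four colors do not always suffice. The upper bound colors each side of the bipartition with three colors of its own. That this is always possible is deduced from the Four Color Theorem, and we show that it implies the Four Color Theorem in turn.
\end{abstract}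

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite. A proper vertex coloring of a graph $G$ is \emph{odd} if for every non-isolated vertex $v$ some color appears on an odd number of vertices of the open neighborhood $N(v)$. The \emph{odd chromatic number} $\chi_{\mathrm{o}}(G)$ is the least number of colors in an odd coloring of $G$.

The parity condition costs nothing at a vertex of odd degree, since the numbers of neighbors of each color add up to an odd number. At a vertex of degree~$2$ it says that the two neighbors have different colors. These two remarks give the smallest values:
\begin{equation}\label{eq:small}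
\chi_{\mathrm{o}}(K_1)=1,\qquad \chi_{\mathrm{o}}(K_2)=2,\qquad \chi_{\mathrm{o}}(P_3)=3,\qquad \chi_{\mathrm{o}}(C_4)=4 .
\end{equation}
Indeed, in the path $P_3$ on three vertices and in the cycle $C_4$, any two vertices are either adjacent or the two neighbors of a vertex of degree~$2$, so all vertices receive different colors. The same remark shows that being bipartite does not bound $\chi_{\mathrm{o}}$: subdividing every edge of $K_n$ once gives a bipartite graph in which the $n$ original vertices need $n$ different colors. A bound for a class of bipartite graphs must therefore come from the structure of the neighborhoods.

A \emph{circle graph} is the intersection graph of a finite set of chords of a circle: the vertices are the chords, and two vertices are adjacent if and only if the chords cross. A \emph{bipartite circle graph} is a circle graph that is bipartite. It is known that every bipartite circle graph has odd chromatic number at most $98$, and the bipartite circle graph $C_4$ has odd chromatic number $4$. The following question is posed by Davies, Hatzel, Knauer, McCarty and Ueckerdt~\cite{DHKMU}.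

\medskip
\noindent\emph{Does every bipartite circle graph have odd chromatic number at most $4$?}
\medskip

To see why four is a natural guess, treat the two sides of the graph separately.

\begin{definition}\label{def:onesided}
Let $G$ be a bipartite graph with bipartition $(A,B)$. A \emph{one-sided odd coloring of $A$} is a map $c$ from $A$ to a set of colors such that for every non-isolated $b\in B$ some color appears an odd number of times on $N(b)$.
\end{definition}

If $A$ has a one-sided odd coloring with $k$ colors and $B$ has one with $\ell$ colors, then using disjoint sets of colors for the two sides gives an odd coloring of $G$: it is proper because every edge joins $A$ to $B$, and the parity condition at a vertex involves only the opposite side. Thus $\chi_{\mathrm{o}}(G)\le k+\ell$. One color on $A$ fails as soon as some $b\in B$ has positive even degree, and $C_4$ uses two colors on each side. If two colors per side were always enough, the answer to the question would be yes. It turns out that the right number per side is three, and that the loss can be forced on both sides at once.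

\begin{theorem}\label{thm:lower}
There is a bipartite circle graph $G_{16}$ on $16$ vertices with $\chi_{\mathrm{o}}(G_{16})\ge 6$. It has an induced subgraph $G_{11}$ on $11$ vertices with $\chi_{\mathrm{o}}(G_{11})=5$.
\end{theorem}

So the answer to the question is no. The next theorem gives the optimal bound.

\begin{theorem}\label{thm:upper}
Every bipartite circle graph $G$ satisfies $\chi_{\mathrm{o}}(G)\le 6$. Hence the maximum of $\chi_{\mathrm{o}}$ over bipartite circle graphs is exactly $6$, attained by $G_{16}$. Every value $1,2,\dots,6$ is attained.
\end{theorem}

The proof of Theorem~\ref{thm:lower} is elementary. The upper bound in Theorem~\ref{thm:upper} rests on the Four Color Theorem~\cite{AH,RSST}: every loopless planar graph, parallel edges allowed, has a proper coloring with four colors. The one-sided statement that we extract from it is as strong as the Four Color Theorem, in the sense that each follows from the other by a short argument.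

\begin{proposition}\label{prop:equiv}
The following statements are equivalent.
\begin{enumerate}
\item[(i)] Every loopless planar graph is $4$-colorable.
\item[(ii)] For every bipartite circle graph with bipartition $(A,B)$, the side $A$ has a one-sided odd coloring with colors from $\{1,2,3\}$.
\end{enumerate}
In \textup{(ii)}, three colors cannot be replaced by two.
\end{proposition}

Section~\ref{sec:lower} proves Theorem~\ref{thm:lower} and the last sentence of Proposition~\ref{prop:equiv}. Section~\ref{sec:upper} proves (i)$\Rightarrow$(ii) and Theorem~\ref{thm:upper}, and Section~\ref{sec:converse} proves (ii)$\Rightarrow$(i).

\section{Graphs that need five and six colors}\label{sec:lower}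

\subsection*{Chords and words}
A chord representation of a circle graph can be chosen with all endpoints distinct, and we always do so. Then two chords cross if and only if their endpoints interleave on the circle, and chords that do not cross are disjoint. Reading the names of the chords around the circle gives a cyclic word in which every letter occurs exactly twice. Conversely, every such word defines a circle graph on its letters, two letters $x,y$ being adjacent if and only if they interleave, that is, occur in the cyclic order $x\,y\,x\,y$. Equivalently, $N(x)$ is the set of letters that occur exactly once between the two occurrences of $x$. Deleting chords shows that induced subgraphs of bipartite circle graphs are bipartite circle graphs.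

\subsection*{Forcing three colors on one side}
Vertices of degree~$2$ force differences. If only two colors are available, enough forced differences determine a pattern in which both colors occur an even number of times, and one more vertex forbids that pattern.

\begin{lemma}\label{lem:gadget}
Let $c$ be a coloring of four elements $a_1,a_2,a_3,a_4$ such that on each of the sets
\[
\{a_1,a_2\},\qquad \{a_2,a_3\},\qquad \{a_3,a_4\},\qquad \{a_1,a_2,a_3,a_4\}
\]
some color appears an odd number of times. Then $c$ uses at least three colors.
\end{lemma}

\begin{proof}
The three sets of size~$2$ give $c(a_1)\ne c(a_2)$, $c(a_2)\neq c(a_3)$ and $c(a_3)\ne c(a_4)$. If at most two colors were used, the colors of $a_1,\dots,a_4$ would read $x,y,x,y$, and every color would appear zero or two times on $\{a_1,a_2,a_3,a_4\}$.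
\end{proof}

\subsection*{Keeping the two palettes apart}
Needing three colors on each side does not by itself force six, because a color may be used on both sides. To prevent this, we take two quadruples $a_1,\dots,a_4$ and $b_1,\dots,b_4$ and join every $a_i$ to every $b_j$. With chords this is a grid: four horizontal chords and four vertical ones. The four sets of Lemma~\ref{lem:gadget} are then realized as neighborhoods of short chords near the ends of the horizontal chords, and likewise for the vertical ones. The short chords must not cross one another. Those for $\{a_1,a_2\}$, $\{a_3,a_4\}$ and $\{a_1,\dots,a_4\}$ fit together at the left ends; a chord for $\{a_2,a_3\}$ placed there would cross the first two, so it goes to the right ends. See Figure~\ref{fig:G16}.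

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85, every node/.style={font=\scriptsize}]
\draw[gray] (0,0) rectangle (8,8);
\foreach \i in {1,2,3,4} {
  \draw[thick] (0,6.5-\i) -- (8,6.5-\i) node[right] {$a_{\i}$};
  \draw[thick,dashed] (1.5+\i,0) -- (1.5+\i,8) node[above] {$b_{\i}$};
}
\draw[thick,rounded corners] (1.7,8) -- (1.7,6.7) -- (6.3,6.7) -- (6.3,8);
\draw[thick,rounded corners] (2.05,8) -- (2.05,7.25) -- (3.85,7.25) -- (3.85,8);
\draw[thick,rounded corners] (4.15,8) -- (4.15,7.25) -- (5.95,7.25) -- (5.95,8);
\draw[thick,rounded corners] (3,0) -- (3,0.75) -- (5,0.75) -- (5,0);
\draw[thick,dashed,rounded corners] (0,6.3) -- (1.3,6.3) -- (1.3,1.7) -- (0,1.7);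
\draw[thick,dashed,rounded corners] (0,5.95) -- (0.75,5.95) -- (0.75,4.15) -- (0,4.15);
\draw[thick,dashed,rounded corners] (0,3.85) -- (0.75,3.85) -- (0.75,2.05) -- (0,2.05);
\draw[thick,dashed,rounded corners] (8,5) -- (7.25,5) -- (7.25,3) -- (8,3);
\node at (3,7.6) {$t_{12}$}; \node at (5,7.6) {$t_{34}$};
\node at (4,6.3) {$t_{1234}$}; \node at (4,0.4) {$t_{23}$};
\node at (0.38,5) {$c_{12}$}; \node at (0.38,3) {$c_{34}$};
\node at (1.9,4) {$c_{1234}$}; \node at (7.62,4) {$c_{23}$};
\end{tikzpicture}
\caption{The bipartite circle graph $G_{16}$. The circle is drawn as a square and the chords as curves; two vertices are adjacent exactly when their curves cross. Solid and dashed curves form the two sides of the bipartition.}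
\label{fig:G16}
\end{figure}

Formally, $G_{16}$ is the circle graph of the cyclic word obtained by concatenating the following four blocks in this order; they are the four sides of the square in Figure~\ref{fig:G16}, read clockwise.
\[
\begin{array}{ll}
\text{Top:} & t_{1234}\;t_{12}\;b_1\;b_2\;t_{12}\;t_{34}\;b_3\;b_4\;t_{34}\;t_{1234}\\[2pt]
\text{Right:} & a_1\;c_{23}\;a_2\;a_3\;c_{23}\;a_4\\[2pt]
\text{Bottom:} & b_4\;t_{23}\;b_3\;b_2\;t_{23}\;b_1\\[2pt]
\text{Left:} & c_{1234}\;c_{34}\;a_4\;a_3\;c_{34}\;c_{12}\;a_2\;a_1\;c_{12}\;c_{1234}
\end{array}
\]
Each of the $16$ letters occurs exactly twice. We read off all adjacencies.
\begin{itemize}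
\item Each $b_j$ occurs once in Top and once in Bottom, and each $a_i$ once in Right and once in Left. So every $a_i$ is adjacent to every $b_j$.
\item The letters $a_i$ occur in the order $a_1a_2a_3a_4a_4a_3a_2a_1$, so no two of them interleave. The letters $b_j$ occur in the order $b_1b_2b_3b_4b_4b_3b_2b_1$, with the same conclusion.
\item Both occurrences of each remaining letter lie in one block, and we list the letters that occur exactly once between them. (Between the two $c_{1234}$, the letters $c_{12}$ and $c_{34}$ occur twice; between the two $t_{1234}$, so do $t_{12}$ and $t_{34}$.) This gives
\begin{align*}
N(c_{12})&=\{a_1,a_2\}, & N(t_{12})&=\{b_1,b_2\},\\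
N(c_{23})&=\{a_2,a_3\}, & N(t_{23})&=\{b_2,b_3\},\\
N(c_{34})&=\{a_3,a_4\}, & N(t_{34})&=\{b_3,b_4\},\\
N(c_{1234})&=\{a_1,a_2,a_3,a_4\}, & N(t_{1234})&=\{b_1,b_2,b_3,b_4\}.
\end{align*}
\end{itemize}
Every edge is of type $ab$, $ac$ or $tb$. Hence $G_{16}$ is bipartite, with the letters $a$ and $t$ on one side and the letters $b$ and $c$ on the other.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Take an odd coloring of $G_{16}$. The parity condition at $c_{12},c_{23},c_{34},c_{1234}$ is the hypothesis of Lemma~\ref{lem:gadget}, so at least three colors appear on $a_1,\dots,a_4$. The condition at $t_{12},t_{23},t_{34},t_{1234}$ gives at least three colors on $b_1,\dots,b_4$. Since the coloring is proper and every $a_i$ is adjacent to every $b_j$, these two sets of colors are disjoint. So $\chi_{\mathrm{o}}(G_{16})\ge 6$.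

Let $G_{11}=G_{16}-\{b_3,b_4,t_{23},t_{34},t_{1234}\}$. Its vertices are $a_1,\dots,a_4$, the four letters $c$, and $b_1,b_2,t_{12}$; the neighborhoods of $t_{12}$ and of the letters $c$ are the same as in $G_{16}$. In an odd coloring of $G_{11}$, Lemma~\ref{lem:gadget} again gives at least three colors on $a_1,\dots,a_4$. The vertices $b_1,b_2$ avoid these colors, and they differ from each other because $N(t_{12})=\{b_1,b_2\}$. So $\chi_{\mathrm{o}}(G_{11})\ge5$.

For the reverse inequality, color $a_1,a_2,a_3,a_4,t_{12}$ with $1,2,1,3,1$, color $b_1,b_2$ with $4,5$, and color the four letters $c$ with $4$. The two sides use the disjoint palettes $\{1,2,3\}$ and $\{4,5\}$, so the coloring is proper. The only vertex of color $5$ is $b_2$, and it is a neighbor of $a_1,\dots,a_4$ and $t_{12}$. The only vertex of color $2$ is $a_2$, and it is a neighbor of $b_1,b_2,c_{12},c_{23},c_{1234}$. The remaining vertex $c_{34}$ sees the colors $1$ and $3$ once each. So the coloring is odd and $\chi_{\mathrm{o}}(G_{11})=5$.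
\end{proof}

Lemma~\ref{lem:gadget} does not ask the coloring to be proper. It therefore shows as well that the side of $G_{16}$ containing $a_1,\dots,a_4$ has no one-sided odd coloring with two colors, which is the last sentence of Proposition~\ref{prop:equiv}.

\section{Three colors on each side}\label{sec:upper}

\subsection*{The idea}
The condition ``some color appears an odd number of times'' is a disjunction, and it is easier to work with a single algebraic condition that implies it. Take as colors the three nonzero elements $\alpha,\beta,\gamma$ of the group $\mathbb{F}_2^2=\{0,\alpha,\beta,\gamma\}$, in which $x+x=0$ for all $x$ and $\alpha+\beta+\gamma=0$. If every color appears an even number of times on $N(b)$, then $\sum_{a\in N(b)}c(a)=0$. So it suffices to find $c\colon A\to\{\alpha,\beta,\gamma\}$ with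
\begin{equation}\label{eq:sum}
\sum_{a\in N(b)}c(a)\neq 0\qquad\text{for every non-isolated } b\in B .
\end{equation}
The sums in \eqref{eq:sum} may be long, but the geometry lets them telescope. The chords of $A$ cut the disk into regions. Give each region $r$ a value $q(r)\in\mathbb{F}_2^2$, and let $c(a)$ be the sum of the values on the two sides of $a$. Walking along a chord $b$, we cross the chords of $N(b)$ one after another, and their colors add up to the sum of the values at the two ends of $b$. What we need is that certain pairs of regions get different values, and this is a $4$-coloring problem.

\begin{example}\label{ex:strip}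
Keep from Figure~\ref{fig:G16} only $A=\{a_1,\dots,a_4\}$ and $B=\{c_{12},c_{23},c_{34},c_{1234}\}$. The chords of $A$ cut the disk into five regions $r_0,\dots,r_4$, from top to bottom, with $a_i$ between $r_{i-1}$ and $r_i$. For $c(a_i)=q(r_{i-1})+q(r_i)$ to be nonzero we need $q(r_{i-1})\neq q(r_i)$. The chord $c_{23}$ runs from $r_1$ to $r_3$, and $c(a_2)+c(a_3)=q(r_1)+q(r_3)$ because $q(r_2)$ cancels; so \eqref{eq:sum} at $c_{23}$ asks for $q(r_1)\ne q(r_3)$. In the same way $c_{12},c_{34},c_{1234}$ ask that $q$ separate the pairs $r_0r_2$, $r_2r_4$, $r_0r_4$. All these pairs form the planar graph in Figure~\ref{fig:H}. The proper coloring $q(r_0),\dots,q(r_4)=0,\alpha,\gamma,\beta,\alpha$ gives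
\[
c(a_1)=0+\alpha=\alpha,\quad c(a_2)=\alpha+\gamma=\beta,\quad c(a_3)=\gamma+\beta=\alpha,\quad c(a_4)=\beta+\alpha=\gamma ,
\]
which is the pattern $1,2,1,3$ used for $G_{11}$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6, every node/.style={font=\small}]
\foreach \i/\v in {0/0,1/\alpha,2/\gamma,3/\beta,4/\alpha}
  \node[circle,draw,inner sep=1pt,minimum size=5.5mm] (r\i) at (\i,0) {$\v$};
\draw[thick] (r0) -- node[below] {$a_1$} (r1) -- node[below] {$a_2$} (r2)
  -- node[below] {$a_3$} (r3) -- node[below] {$a_4$} (r4);
\draw[thick,dashed] (r0) to[bend left=50] node[above] {$c_{12}$} (r2);
\draw[thick,dashed] (r2) to[bend left=50] node[above] {$c_{34}$} (r4);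
\draw[thick,dashed] (r0) to[bend left=78] node[above] {$c_{1234}$} (r4);
\draw[thick,dashed] (r1) to[bend right=65] node[below] {$c_{23}$} (r3);
\end{tikzpicture}
\caption{Four parallel chords $a_1,\dots,a_4$ cut the disk into five regions, shown as vertices from left to right. A solid edge joins the regions on the two sides of $a_i$; a dashed edge joins the regions containing the two ends of a chord $c$. The vertex labels are a proper coloring by $\mathbb{F}_2^2=\{0,\alpha,\beta,\gamma\}$.}
\label{fig:H}
\end{figure}

For the general case, fix a bipartite circle graph $G$ with bipartition $(A,B)$, represented by chords of a closed disk $D$ with distinct endpoints. We must describe the neighborhoods $N(b)$ in terms of regions and show that the graph of constraints is planar.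

\subsection*{The tree of regions}
Call the closures of the components of $D\setminus\bigcup_{a\in A}a$ the \emph{regions}. Since $A$ is an independent set, its chords are pairwise disjoint. Insert them one at a time. A new chord lies inside one of the current regions, and the line through it meets $D$ only in the chord; so it cuts that region into two convex pieces and leaves the others unchanged. An earlier chord on the boundary of the region that was cut is disjoint from the new chord, so it bounds exactly one of the two pieces. Hence there are $|A|+1$ regions, each convex with nonempty interior, and each $a\in A$ bounds exactly two regions, one on each side. Let $T$ be the graph whose vertices are the regions and whose edges are the chords $a\in A$, each joining the two regions that it bounds.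

An endpoint of a chord $b\in B$ lies on no chord of $A$, so it lies in a unique region. Let $r_b$ and $s_b$ be the regions containing the two endpoints of $b$.

\begin{lemma}\label{lem:tree}
The graph $T$ is a tree, and for every $b\in B$ the set $N(b)$ is the edge set of the path of $T$ from $r_b$ to $s_b$. In particular $r_b\ne s_b$ if $b$ is not isolated.
\end{lemma}

\begin{proof}
Let $\sigma$ be a segment in $D$ whose two ends lie on no chord of $A$. It meets each chord of $A$ in at most one point, where it passes from one side of the chord to the other, and these points are distinct because the chords are disjoint. So the regions visited along $\sigma$ form a walk in $T$ whose edges are the chords met by $\sigma$, each used once.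

Taking for $\sigma$ a segment between interior points of two given regions shows that $T$ is connected. A connected graph with $|A|+1$ vertices and $|A|$ edges is a tree. Taking $\sigma=b$ gives a walk from $r_b$ to $s_b$ that uses each chord of $N(b)$ once and no other edge. This walk visits no vertex twice, for otherwise a closed part of it without repeated edges would contain a cycle of $T$. So it is the path from $r_b$ to $s_b$, and its ends differ when it has an edge.
\end{proof}

\subsection*{The planar graph of constraints}
Let $H$ be the multigraph obtained from $T$ by adding, for each non-isolated $b\in B$, an edge joining $r_b$ and $s_b$. By Lemma~\ref{lem:tree} it has no loops. Inside $D$ the chords of $B$ are in the way of the tree, so we draw them on the back of the disk, where the independence of $B$ keeps them apart.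

\begin{lemma}\label{lem:planar}
The multigraph $H$ is planar.
\end{lemma}

\begin{proof}
Glue a second copy $D'$ of $D$ to $D$ along the boundary circle. The result is a sphere, and a graph drawn on the sphere without crossings is planar, by stereographic projection from a point off the drawing.

Choose a point $v_r$ in the interior of each region $r$. Draw a segment from $v_r$ to the midpoint of each chord of $A$ that bounds $r$, and to each endpoint of a non-isolated chord of $B$ that lies in $r$. These segments go from an interior point of the convex set $r$ to distinct boundary points, so they meet only in $v_r$, and each lies in the interior of $r$ except for its last point. Segments in different regions can therefore meet only at their last points, and this happens only for the two segments that end at the midpoint of a chord $a\in A$. These two segments form the drawing of the tree edge $a$. The edge of $H$ for $b\in B$ is drawn as the segment from $v_{r_b}$ to one endpoint of $b$, followed by the copy of $b$ in $D'$, followed by the segment from the other endpoint to $v_{s_b}$. The copies in $D'$ are pairwise disjoint because the chords of $B$ are. So two edges of $H$ meet only in common ends.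
\end{proof}

\begin{proof}[Proof of \textup{(i)}$\Rightarrow$\textup{(ii)} in Proposition~\ref{prop:equiv}]
By (i) and Lemma~\ref{lem:planar} there is a proper coloring $q\colon V(H)\to\mathbb{F}_2^2$. For a chord $a\in A$ joining the regions $r,r'$ in $T$, put $c(a)=q(r)+q(r')$. Since $r$ and $r'$ are adjacent in $H$, the value $c(a)$ is nonzero, so $c$ takes at most three values. Let $b\in B$ be non-isolated and let $r_b=x_0,x_1,\dots,x_m=s_b$ be the path of Lemma~\ref{lem:tree}. Every inner vertex of the path contributes twice to the sum below and cancels:
\[
\sum_{a\in N(b)}c(a)=\sum_{i=1}^{m}\bigl(q(x_{i-1})+q(x_i)\bigr)=q(r_b)+q(s_b).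
\]
The right side is nonzero because $r_b$ and $s_b$ are adjacent in $H$. So \eqref{eq:sum} holds, and $c$ is a one-sided odd coloring of $A$ with three colors.
\end{proof}

The two kinds of edges of $H$ play different roles. The edges for $B$ give the parity condition. The edges of $T$ only exclude the value $c(a)=0$; without them $A$ would receive four colors and the final bound would be eight.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Statement (i) of Proposition~\ref{prop:equiv} is the Four Color Theorem, so (ii) holds. Apply it to $(A,B)$ and to $(B,A)$ to get one-sided odd colorings of $A$ and of $B$ with three colors each. As noted after Definition~\ref{def:onesided}, this gives $\chi_{\mathrm{o}}(G)\le 6$. With Theorem~\ref{thm:lower} we get $\chi_{\mathrm{o}}(G_{16})=6$, so the maximum is $6$. The graphs $K_1$, $K_2$, $P_3$, $C_4$ are bipartite circle graphs, being the subgraphs of $G_{16}$ induced by $\{a_1\}$, $\{a_1,b_1\}$, $\{a_1,c_{12},a_2\}$ and $\{a_1,a_2,b_1,b_2\}$. By \eqref{eq:small} they attain the values $1,2,3,4$, and $G_{11}$ and $G_{16}$ attain $5$ and $6$.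
\end{proof}

\section{From one-sided odd colorings back to four colors}\label{sec:converse}

We now assume (ii) and $4$-color a loopless planar graph $H$. The construction of Section~\ref{sec:upper} can be reversed: a spanning tree of a plane graph gives a bipartite circle graph whose two sides are the tree edges and the non-tree edges. The difficulty is that (ii) gives less than \eqref{eq:sum}. If all three colors appear an odd number of times on $N(b)$, the parity condition holds but the sum in $\mathbb{F}_2^2$ is $\alpha+\beta+\gamma=0$. To record the parities exactly we send the colors to the standard basis of $\mathbb{F}_2^3$; this group has eight elements, not four. Both defects disappear if all tree paths between vertices of $H$ have even length, since then only the four vectors of even weight occur. We arrange this by replacing each tree edge with a path of length~$2$, keeping the old edge as a non-tree edge so that its ends are still forced apart.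

\begin{proof}[Proof of \textup{(ii)}$\Rightarrow$\textup{(i)} in Proposition~\ref{prop:equiv}]
Components can be colored separately, so let $H$ be a connected loopless graph with at least two vertices, drawn on the sphere without crossings and with polygonal edges. Let $T_0$ be a spanning tree of $H$. For each edge $e$ of $T_0$, add a path of length~$2$ with the same ends and a new middle vertex, drawn alongside $e$. This gives a plane graph $H'$. The union $T'$ of the added paths is a copy of $T_0$ with every edge subdivided once, so it is a spanning tree of $H'$, every path of $T'$ between vertices of $H$ has even length, and the edges of $H'$ outside $T'$ are exactly the edges of $H$. Put $A=E(T')$ and $B=E(H)$. Let $\Gamma$ be the bipartite graph with bipartition $(A,B)$ in which $e\in A$ and $f\in B$ are adjacent if and only if $e$ lies on the path of $T'$ joining the ends of $f$.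

\emph{The graph $\Gamma$ is a circle graph.} Thicken $T'$: take a small disk $D_v$ around each vertex $v$ of $H'$, meeting only the initial segments of the edges at $v$, and a much thinner strip along each edge of $T'$, meeting no other strip and no edge of $B$ outside the disks. The union $D$ of these disks and strips is a closed topological disk, as one sees by building $T'$ from a vertex by adding leaves: each step attaches a strip with a disk at its end along an arc of the boundary. The closure $D'$ of the complement of $D$ in the sphere is also a closed disk. An edge $f=uv\in B$ meets $\partial D$ in exactly two points, one on $\partial D_u$ and one on $\partial D_v$, and the part of $f$ between them is an arc in $D'$. For $e\in A$ let $\tau_e$ be a segment across the strip of $e$, with both ends on $\partial D$. It cuts $D$ into two pieces, which contain the disks $D_v$ of the two components of $T'-e$, and its ends cut $\partial D$ into two arcs, one in each piece.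

Each element of $A\cup B$ now has two points on $\partial D$, all distinct, and reading around $\partial D$ gives a cyclic word with every letter twice. We use the consequence of the Jordan curve theorem that two disjoint arcs in a closed disk, with ends on its boundary, have ends that do not interleave. Two letters $e,e'\in A$ do not interleave, because $\tau_e$ and $\tau_{e'}$ are disjoint arcs in $D$. Two letters $f,f'\in B$ do not interleave, because their arcs in $D'$ are disjoint. Letters $e\in A$ and $f=uv\in B$ interleave if and only if $D_u$ and $D_v$ lie in different pieces of $D$ cut by $\tau_e$, that is, $u$ and $v$ lie in different components of $T'-e$, that is, $e$ lies on the path of $T'$ from $u$ to $v$. So the circle graph of the word is $\Gamma$.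

\emph{The coloring.} No $f\in B$ is isolated in $\Gamma$, since $H$ is loopless and so the ends of $f$ are joined by a path with at least one edge. Let $c\colon A\to\{1,2,3\}$ be given by (ii), and let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the standard basis of $\mathbb{F}_2^3$. Fix $v_0\in V(H)$. For $v\in V(H)$ let $P_v$ be the edge set of the path of $T'$ from $v_0$ to $v$, and put
\[
p(v)=\sum_{e\in P_v}\varepsilon_{c(e)} .
\]
The coordinates of $p(v)$ add up to $|P_v|$ modulo $2$, which is $0$. So $p$ takes values in the subspace $\{000,011,101,110\}$. Let $f=uv$ be an edge of $H$. The symmetric difference of $P_u$ and $P_v$ is the edge set of the path of $T'$ from $u$ to $v$, which is $N_\Gamma(f)$, and edges in $P_u\cap P_v$ cancel. Hence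
\[
p(u)+p(v)=\sum_{e\in N_\Gamma(f)}\varepsilon_{c(e)} .
\]
The $j$-th coordinate of the right side is the parity of the number of edges of color $j$ in $N_\Gamma(f)$, and some such number is odd. So $p(u)\ne p(v)$, and $p$ is a proper coloring of $H$ with four colors.
\end{proof}

\begin{remark}\label{rem:triangle}
The last step works with any number of colors: a one-sided odd coloring of $A=E(T')$ with $k$ colors gives a proper coloring of $H$ by the $2^{k-1}$ vectors of even weight in $\mathbb{F}_2^k$. This explains Lemma~\ref{lem:gadget}. Let $H$ be a triangle. Then $T'$ is a path with edges $a_1,a_2,a_3,a_4$, and the three edges of $H$ have the neighborhoods $\{a_1,a_2\}$, $\{a_3,a_4\}$ and $\{a_1,a_2,a_3,a_4\}$ in $\Gamma$; this is the triangle $r_0r_2r_4$ of Figure~\ref{fig:H}. Two colors on $A$ would give a proper coloring of the triangle with two colors. So the set $\{a_2,a_3\}$ can be dropped from Lemma~\ref{lem:gadget}, and the proof that six colors are needed applies unchanged to $G_{16}-\{c_{23},t_{23}\}$.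
\end{remark}

\begin{thebibliography}{9}

\bibitem{AH}
Appel and Haken, \emph{Illinois J. Math.} 21 (1977).

\bibitem{DHKMU}
James Davies, Meike Hatzel, Kolja Knauer, Rose McCarty, Torsten Ueckerdt,
Odd coloring graphs with linear neighborhood complexity,
arXiv:2506.08926 (2025).

\bibitem{RSST}
Robertson, Sanders, Seymour and Thomas, \emph{J. Combin. Theory Ser. B} 70 (1997).

\end{thebibliography}
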